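# Involution matchings of $T_n$: cyclic windows and a symmetric matrix

## Arcs on a cycle of $M$ hours

Let $Y$ be a set with $M$ elements, let $1\le s<M$, and think of $\mathbb Z_M$ as a cyclic clock with $M$ hours. A map $p:Y\to\mathbb Z$ puts each $y\in Y$ "on duty" for the $s$ consecutive hours $p(y),p(y)+1,\dots,p(y)+s-1$ (mod $M$). For an hour $x\in\mathbb Z_M$, let
$$E_x=E_x(p)=\{y\in Y:\ x\equiv p(y)+o \pmod M\ \text{ for some } o\in\{0,\dots,s-1\}\}$$
be the set of elements on duty at hour $x$. If $y\in E_x$, the number $o$ is unique because $s<M$; we call it the *offset* of $y$ at $x$. Each $y$ lies in exactly $s$ of the sets $E_x$, so for every $A\subseteq Y$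
$$\sum_{x\in\mathbb Z_M}|E_x\cap A|=s|A|. \tag{1}$$

Now give each $A\in Y$ the duty set at hour $-p(A)$. By definition $B\in E_{-p(A)}$ means $-p(A)\equiv p(B)+o$ with $0\le o\le s-1$, that is,
$$B\in E_{-p(A)}\iff \bigl(-p(A)-p(B)\bmod M\bigr)\in\{0,\dots,s-1\}. \tag{2}$$
The right side does not change when $A$ and $B$ are exchanged. So, whatever $p$ is, the $0$–$1$ matrix with rows and columns indexed by $Y$ whose row $A$ is the indicator of $E_{-p(A)}$ is symmetric.

For example, take $Y=\{0,1,2,3\}$, $M=4$, $s=2$, $p(y)=y$. Then $E_x=\{x,x-1\}$, and the rows of the matrix are $E_0=\{0,3\}$ for $A=0$, $E_3=\{3,2\}$ for $A=1$, $E_2=\{2,1\}$ for $A=2$, $E_1=\{1,0\}$ for $A=3$: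
$$\begin{pmatrix}1&0&0&1\\0&0&1&1\\0&1&1&0\\1&1&0&0\end{pmatrix}.$$

What is this for? We shall want to pair the elements of a semigroup with inverses. The pairing will break into rows indexed by a set $Y$. Each row can be filled on its own by ordinary bipartite matching, provided its set of "extra demands" is an independent set of a certain matroid. The rows fit together into an involution only if a matrix of sizes is symmetric. Equation (2) gives the symmetry for free, and all the work that remains is to choose $p$ so that every $E_x$ is independent.

## Inverses, matchings, and the two theorems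

Let $S$ be a finite semigroup. For $a\in S$ put $V(a)=\{b\in S: aba=a,\ bab=b\}$, the set of *inverses* of $a$. The semigroup is *regular* if every $V(a)$ is nonempty. Note that $b\in V(a)$ if and only if $a\in V(b)$.

**Definition.** A *permutation matching* of $S$ is a bijection $\phi:S\to S$ with $\phi(a)\in V(a)$ for every $a$. An *involution matching* is a permutation matching with $\phi(\phi(a))=a$ for all $a$.

In a group, $V(a)=\{a^{-1}\}$ and $a\mapsto a^{-1}$ is an involution matching. At the other extreme, if $c,c'$ are constant maps in a transformation semigroup, then $cc'c=c$, so any two constants are inverse to each other.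

Let $T_n$ be the semigroup of all maps $\{1,\dots,n\}\to\{1,\dots,n\}$ under composition. It is known that $T_n$ has a permutation matching for every $n$. Question 2 of Peter M. Higgins, "Finite regular semigroups with permutations that map elements to inverses", arXiv:2309.14170 (2023), asks whether $T_n$ has an involution matching.

We recall Green's relations in a finite semigroup $S$: $a\,\mathscr R\,b$ if $aS^1=bS^1$; $a\,\mathscr L\,b$ if $S^1a=S^1b$; $\mathscr H=\mathscr R\cap\mathscr L$; and $\mathscr D=\mathscr R\circ\mathscr L=\mathscr L\circ\mathscr R$. Within a $\mathscr D$-class every $\mathscr R$-class meets every $\mathscr L$-class, so a $\mathscr D$-class is a grid whose cells are its $\mathscr H$-classes. In $T_n$, composing from left to right, $a\,\mathscr R\,b$ means that $a,b$ have the same kernel (the partition of $\{1,\dots,n\}$ into the fibers of the map), $a\,\mathscr L\,b$ means that they have the same image, and $a\,\mathscr D\,b$ means that they have the same rank.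

**Theorem A.** For every $n\ge1$ the semigroup $T_n$ has an involution matching. It can be chosen to map every $\mathscr H$-class of $T_n$ bijectively onto an $\mathscr H$-class.

**Theorem B.** Let $S$ be a finite regular semigroup. For a $\mathscr D$-class $D$ let $X_D,Y_D$ be its sets of $\mathscr R$- and $\mathscr L$-classes. For $R\in X_D$, $L\in Y_D$ write $R\perp L$ if $R\cap L$ contains an idempotent. For $F\subseteq Y_D$ put $\Gamma(F)=\{R\in X_D: R\perp L\text{ for some }L\in F\}$. The following are equivalent:

1. $S$ has a permutation matching;
2. $S$ has an involution matching;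
3. $S$ has an involution matching mapping each $\mathscr H$-class onto an $\mathscr H$-class;
4. for every $\mathscr D$-class $D$ and every $F\subseteq Y_D$: $|X_D|\,|F|\le|Y_D|\,|\Gamma(F)|$.

## Cutting cycles into pairs, and the odd cycle that stops it

In $T_1$ and $T_2$ the identity map is an involution matching, because $a^3=a$ for every element: this is clear for the identity, for the transposition, and for constants. In $T_3$ it is not: on the points $0,1,2$, the map $a:0\mapsto1,\ 1\mapsto2,\ 2\mapsto2$ has $a^3$ constant, so $a\notin V(a)$.

Since a permutation matching $\phi$ is available, a sensible first attempt is to repair it. Being inverse is a symmetric relation, so along a cycle $a_1\mapsto a_2\mapsto\dots\mapsto a_m\mapsto a_1$ of $\phi$ neighbors are mutually inverse. If $m$ is even, pair $a_1$ with $a_2$, $a_3$ with $a_4$, and so on. If $m$ is odd and some $a_i$ satisfies $a_i^3=a_i$, fix that element and pair off the remaining path. The attempt stops at an odd cycle of length at least $3$ with no element satisfying $a_i^3=a_i$. Symmetry of the relation alone cannot help there: three points, each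 related to the other two but not to itself, have a permutation moving each point to a related one (the 3-cycle), but no such involution, because an involution of three points has a fixed point. We have to use the structure of the inverse relation.

## From maps to cells of a grid

This section replaces maps by pairs (kernel, image). Fix $n$ and $1\le k\le n$. Let $X$ be the set of partitions of $\{1,\dots,n\}$ into $k$ blocks and $Y$ the set of $k$-subsets. Write $P\perp B$ if $B$ is a *transversal* of $P$, i.e. meets each block of $P$ in exactly one point. For $(P,A)\in X\times Y$ let $H_{P,A}$ be the set of maps with kernel $P$ and image $A$; it has $k!$ elements. Over all $k$ these sets partition $T_n$, and they are its $\mathscr H$-classes.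

**Lemma 1.** If $P\perp B$ and $Q\perp A$, then every $a\in H_{P,A}$ has exactly one inverse in $H_{Q,B}$.

*Proof.* **Existence.** Since $B$ is a transversal of $\ker a=P$, the restriction $a|_B:B\to A$ is a bijection. For a point $x$, let $\hat x$ be the unique element of $A$ in the $Q$-block of $x$, and put $b(x)=(a|_B)^{-1}(\hat x)$. Then $b(x)=b(x')$ iff $\hat x=\hat x'$ iff $x,x'$ lie in the same $Q$-block, so $\ker b=Q$. For $x\in A$ we have $\hat x=x$, so $\operatorname{im} b=(a|_B)^{-1}(A)=B$. For any $y$, $a(y)\in A$ gives $\widehat{a(y)}=a(y)$, so $a(b(a(y)))=a(y)$. For any $x$, $a(b(x))=\hat x$ and $b(\hat x)=b(x)$, since $x$ and $\hat x$ are in one $Q$-block; so $b(a(b(x)))=b(x)$. Thus $b\in V(a)\cap H_{Q,B}$.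

**Uniqueness.** Let $b'\in V(a)\cap H_{Q,B}$ and $y\in A$, say $y=a(u)$. Then $a(b'(y))=a(b'(a(u)))=a(u)=y$ and $b'(y)\in B$, so $b'(y)=(a|_B)^{-1}(y)$. So $b'$ is determined on $A$, which is a transversal of $\ker b'=Q$, hence it is determined everywhere. $\square$

So it is enough to find an involution of the grid $X\times Y$ that sends $(P,A)$ only to cells $(Q,B)$ with $P\perp B$ and $Q\perp A$. Here is the statement we shall prove, for any relation $\perp$.

**Proposition 2.** Let $X,Y$ be finite nonempty sets, $|X|=N$, $|Y|=M$, and let $\perp$ be a relation between $X$ and $Y$. For $F\subseteq Y$ let $\Gamma(F)=\{P\in X: P\perp B\text{ for some }B\in F\}$. Suppose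
$$N|F|\le M|\Gamma(F)|\quad\text{for all }F\subseteq Y. \tag{3}$$
Then there is an involution $\Phi$ of $X\times Y$ (that is, $\Phi^2=\mathrm{id}$) such that $\Phi(P,A)=(Q,B)$ implies $P\perp B$ and $Q\perp A$.

**Rank $n-1$ as a graph.** For $k=n-1\ge1$, a partition into $k$ blocks is given by its only two-point block, i.e. by an edge of the complete graph $K_n$; a $k$-subset is given by the point it misses, i.e. by a vertex. The $k$-subset missing $m$ is a transversal exactly when $m$ is one of the two points of the edge. So $\perp$ is incidence of edges and vertices, $N=\binom n2$, $M=n$. Condition (3) holds: $f$ vertices touch $f(n-1)-\binom f2=f\bigl(n-1-\tfrac{f-1}2\bigr)\ge f\,\tfrac{n-1}2=f\,\tfrac NM$ edges.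

**$T_3$, rank $2$, by hand.** Take the points to be $\mathbb Z_3$ and match each edge to one of its ends by $\tau(\{i,i+1\})=i$. Put $\Phi(\{i,i+1\},m)=(\{m,m+1\},i)$. This is an involution, and both incidence conditions hold: $i\in\{i,i+1\}$ and $m\in\{m,m+1\}$. The map $a:0\mapsto1,1\mapsto2,2\mapsto2$ above lies in the cell $(\{1,2\},0)$, so its partner lies in the cell $(\{0,1\},1)$. Lemma 1 gives $b:0\mapsto0,\ 1\mapsto0,\ 2\mapsto2$, and one checks $aba=a$, $bab=b$. In ranks $1$ and $3$ use the identity and the group inverse. So $T_3$ has an involution matching.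

## One matching for all rows, and where it stops

In $T_3$ a single map $\tau:X\to Y$ with $P\perp\tau(P)$ told every cell the second coordinate of its partner. Let us see what this needs in general. Suppose $\Phi$ is an involution as in Proposition 2 and $\Phi(P,A)=(\,\cdot\,,\tau(P))$ for all $(P,A)$. If $\tau(P)=B$ and $\Phi(P,A)=(Q,B)$, then $\Phi(Q,B)=(P,A)$ says $\tau(Q)=A$. So $\Phi$ maps $\tau^{-1}(B)\times\{A\}$ injectively into $\tau^{-1}(A)\times\{B\}$, and, exchanging $A$ and $B$, also the other way. Hence all fibers of $\tau$ have the same size, and $M$ divides $N$. For rank $3$ in $T_4$ we have $N=6$ and $M=4$: the approach stops there.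

The remedy is to let the map depend on the row $A$, and then to see what is really needed.

**Lemma 3.** Suppose there are maps $\sigma_A:X\to Y$ $(A\in Y)$ with $P\perp\sigma_A(P)$ for all $P\in X$ and
$$|\sigma_A^{-1}(B)|=|\sigma_B^{-1}(A)|\quad\text{for all }A,B\in Y. \tag{4}$$
Then the conclusion of Proposition 2 holds.

*Proof.* Put $X_{A,B}=\sigma_A^{-1}(B)$. For each $A$, the set $X$ is the disjoint union of the $X_{A,B}$ over $B\in Y$. By (4) we can choose bijections $\beta_{A,B}:X_{A,B}\to X_{B,A}$ with $\beta_{B,A}=\beta_{A,B}^{-1}$ and $\beta_{A,A}=\mathrm{id}$: for each unordered pair $A\ne B$, choose one and invert it. Define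
$$\Phi(P,A)=(\beta_{A,B}(P),B)\qquad\text{where }B=\sigma_A(P).$$
Let $Q=\beta_{A,B}(P)$. Then $Q\in X_{B,A}$, i.e. $\sigma_B(Q)=A$. So $\Phi(Q,B)=(\beta_{B,A}(Q),A)=(P,A)$, and $\Phi$ is an involution. Moreover $P\perp\sigma_A(P)=B$ and $Q\perp\sigma_B(Q)=A$. $\square$

Write $N=rM+s$ with $0\le s<M$. The natural wish is that each $\sigma_A$ has fibers of size $r$ or $r+1$. Let $E_A$ be the set of $B$ with fiber size $r+1$; it has $s$ elements. Then (4) says that the matrix with rows $E_A$ is symmetric, which is what (2) delivers. It remains to make sure that a map with these fiber sizes exists, row by row.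

## Which sets of extra demands can be met

We recall matroids. A *matroid* on a finite set $Y$ is a nonempty family of *independent* subsets, closed under taking subsets, such that if $I,J$ are independent and $|I|<|J|$, then $I\cup\{y\}$ is independent for some $y\in J\setminus I$. A *circuit* is a minimal dependent set. The *rank* $\rho(A)$ is the size of a largest independent subset of $A$. The *closure* is $\mathrm{cl}(A)=\{e\in Y:\rho(A\cup\{e\})=\rho(A)\}$, and a *flat* is a set equal to its closure. The running example is the uniform matroid $U_{2,m}$ on $m\geq 3$ elements: independent means at most two elements, circuits are the $3$-subsets, and the closure of any two elements is everything. We use these textbook facts (and write $A\setminus e$ for $A\setminus\{e\}$).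

- (M1) $A\subseteq\mathrm{cl}(A)=\mathrm{cl}(\mathrm{cl}(A))$, $\ \rho(\mathrm{cl}(A))=\rho(A)$, and $A\subseteq A'$ implies $\mathrm{cl}(A)\subseteq\mathrm{cl}(A')$. So if $e\in\mathrm{cl}(A)$, then $\mathrm{cl}(A\cup\{e\})=\mathrm{cl}(A)$.
- (M2) For $e\notin A$: $e\in\mathrm{cl}(A)$ iff there is a circuit $C$ with $e\in C\subseteq A\cup\{e\}$. In particular $e\in\mathrm{cl}(C\setminus e)$ whenever $e$ belongs to a circuit $C$.
- (M3) If $K$ is independent in a matroid with rank function $\mathrm{rk}$, the *contraction* by $K$ is the matroid on the remaining elements in which $I$ is independent iff $I\cup K$ is; its rank function is $\mathrm{rk}(A\cup K)-|K|$.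
- (M4) In a bipartite graph with sides $Z$ and $X$, the subsets of $Z$ that can be matched into $X$ are the independent sets of a matroid, the *transversal matroid*. By the König–Ore formula, a set $Z'\subseteq Z$ has rank $\min_{W\subseteq Z'}\bigl(|\Gamma(W)|+|Z'\setminus W|\bigr)$, where $\Gamma(W)$ is the set of neighbors of $W$.

Here is the one matroid statement we need; its proof is the next section. It is a special case of a theorem of J. van den Heuvel and S. Thomassé (*Cyclic orderings and cyclic arboricity of matroids*, J. Combin. Theory Ser. B 102 (2012) 638–646).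

**Lemma 4.** Let $\mathcal M$ be a matroid on a set $Y$ with $|Y|=M$ and rank function $\rho$. Let $1\le s<M$, and suppose $s|A|\le M\rho(A)$ for all $A\subseteq Y$. Then there is $p:Y\to\mathbb Z$ such that $E_x(p)$ is independent for every $x\in\mathbb Z_M$.

The hypothesis cannot be dropped: if such a $p$ exists, then (1) gives $s|A|=\sum_x|E_x\cap A|\le M\rho(A)$.

*Proof of Proposition 2, given Lemma 4.* Write $N=rM+s$, $0\le s<M$. For a condition $c$ let $[c]$ be $1$ if $c$ holds and $0$ if not. If $s=0$, we take $p\equiv0$ and set all $E_x=\emptyset$.

**Step 1: express "these demands can be met" by a matroid.** Make $r+1$ copies $(B,1),\dots,(B,r+1)$ of each $B\in Y$, and join $(B,i)$ to $P\in X$ iff $P\perp B$. Let $\mathcal T$ be the transversal matroid on $Y\times\{1,\dots,r+1\}$. For $A\subseteq Y$ put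
$$Z_A=(Y\times\{1,\dots,r\})\cup(A\times\{r+1\}).$$
Matching all of $Z_A$ into $X$ means giving $r$ private elements of $X$ to each $B\in Y$, and one more to each $B\in A$.

**Step 2: bound the rank of $Z_A$ from below.** Let $W\subseteq Z_A$ have projection $F$ to $Y$. Then $\Gamma(W)=\Gamma(F)$, and $Z_A\setminus W$ contains all elements of $Z_A$ lying over $Y\setminus F$, of which there are $r(M-|F|)+|A\setminus F|$. By (3), $|\Gamma(F)|\ge\frac NM|F|=r|F|+\frac sM|F|$. Therefore
$$|\Gamma(W)|+|Z_A\setminus W|\ \ge\ |\Gamma(F)|+r(M-|F|)+|A\setminus F|\ \ge\ rM+\tfrac sM|F|+|A\setminus F|\ \ge\ rM+\tfrac sM|A|.$$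
The last inequality uses $\frac sM\le1$ and $|F|+|A\setminus F|=|F\cup A|\ge|A|$. By (M4), $Z_A$ has rank at least $rM+\frac sM|A|$ in $\mathcal T$. With $A=\emptyset$ this shows that $Y\times\{1,\dots,r\}$, which has $rM$ elements, is independent.

**Step 3: contract the basic demands.** Let $\mathcal M$ be the contraction of $\mathcal T$ by $Y\times\{1,\dots,r\}$, regarded as a matroid on $Y\times\{r+1\}\cong Y$. By (M3), $I\subseteq Y$ is independent in $\mathcal M$ iff $Z_I$ can be matched into $X$, and the rank function satisfies $\rho(A)\ge\frac sM|A|$. Also $\rho(Y)\le N-rM=s$, since a matching uses at most $N$ elements of $X$.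

**Step 4: choose $p$, and fill the rows.** If $s\ge1$, then $1\le s<M$ and $s|A|\le M\rho(A)$ for all $A$, so Lemma 4 gives $p$ with all $E_x$ independent in $\mathcal M$. Hence $|E_x|\le\rho(Y)\le s$; since $\sum_x|E_x|=sM$ by (1), $|E_x|=s$ for all $x$. If $s=0$, $|E_x|=0=s$ anyway, and $\emptyset$ is independent. In either case $Z_{E_x}$ can be matched into $X$ and has $rM+s=N$ elements, so the matching covers all of $X$. Let $\tau_x(P)$ be the first coordinate of the element matched to $P$. Then
$$P\perp\tau_x(P)\ \ (P\in X),\qquad |\tau_x^{-1}(B)|=r+[B\in E_x]\ \ (B\in Y). \tag{5}$$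

**Step 5: read row $A$ at hour $-p(A)$.** Put $\sigma_A=\tau_x$ with $x=-p(A)\bmod M$. By (5) and (2),
$$|\sigma_A^{-1}(B)|=r+\bigl[\,(-p(A)-p(B)\bmod M)\in\{0,\dots,s-1\}\,\bigr],$$
where for $s=0$ the set $\{0,\dots,s-1\}$ is empty and the bracket is $0$. This is symmetric in $A$ and $B$, so (4) holds, and Lemma 3 gives $\Phi$. $\square$

## Pushing arcs until every window is independent

Now we prove Lemma 4. Given $p$, call $e\in Y$ *pushable* if $e\in\mathrm{cl}(E_z\setminus e)$, where $z=p(e)\bmod M$ is the hour at which $e$ starts. *Pushing* $e$ means replacing $p(e)$ by $p(e)+1$. Then $e$ leaves $E_{p(e)}$ (old value of $p(e)$) and joins $E_{p(e)+s}$; these are different sets since $0<s<M$, and no other membership changes.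

A small run: $U_{2,3}$ on $\{u,v,w\}$ with $M=3$, $s=2$. The hypothesis reads $2|A|\le3\min(|A|,2)$, which is true.

| $(p(u),p(v),p(w))$ | $E_0$ | $E_1$ | $E_2$ | push |
|---|---|---|---|---|
| $(0,0,0)$ | $uvw$ | $uvw$ | $\emptyset$ | $u$ |
| $(1,0,0)$ | $vw$ | $uvw$ | $u$ | $u$ |
| $(2,0,0)$ | $uvw$ | $vw$ | $u$ | $v$ |
| $(2,1,0)$ | $uw$ | $vw$ | $uv$ | none |

In the second row $v$ and $w$ are not pushable ($v\notin\mathrm{cl}(\{w\})$ and $w\notin\mathrm{cl}(\{v\})$), but $u\in\mathrm{cl}(\{v,w\})$ is. In the last row all windows are independent.

*Proof of Lemma 4.*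

**Step 1: while some $E_x$ is dependent, some element is pushable.** Let $C\subseteq E_x$ be a circuit, and let $e\in C$ have minimal offset $o$ at $x$. Put $z=p(e)\bmod M$, so $z\equiv x-o$. Any $f\in C$ has an offset $o_f\ge o$ at $x$, so $z\equiv p(f)+(o_f-o)$ with $0\le o_f-o\le s-1$, which means $f\in E_z$. Thus $C\subseteq E_z$, and $e\in\mathrm{cl}(C\setminus e)\subseteq\mathrm{cl}(E_z\setminus e)$ by (M2) and (M1).

**Step 2: the process, and what an infinite run looks like.** Start with $p\equiv0$. While some element is pushable, push a pushable element with the smallest value of $p$. If the process stops, all $E_x$ are independent by Step 1, and we are done. Suppose it never stops. Let $A$ be the set of elements pushed infinitely often; it is nonempty because $Y$ is finite. Let $B=Y\setminus A$. On $B$ the values of $p$ are eventually constant, and on $A$ they tend to infinity, so there is a time $T$ after which only elements of $A$ are pushed and $p(a)>p(g)$ for all $a\in A$, $g\in B$.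

**Step 3: after $T$ no $g\in B$ is ever pushable.** This is what the "smallest value" rule is for. If $g\in B$ were pushable, the element pushed next would have $p$-value at most $p(g)$, less than $p(a)$ for every $a\in A$; it would lie in $B$, contrary to the choice of $T$.

**Step 4: each $\mathrm{cl}(E_x)$ is nondecreasing in time.** We look for quantities that must stabilize. When $e$ leaves $E_x$ it is pushable, so $e\in\mathrm{cl}(E_x\setminus e)$ and the closure does not change. When an element joins, the closure can only grow.

**Step 5: for $g\in B$, the set $G_g:=\mathrm{cl}(E_z\setminus g)$ with $z=p(g)\bmod M$ is nondecreasing after $T$.** After $T$ the hour $z$ is fixed and $g$ stays in $E_z$. An element joining $E_z$ only enlarges $G_g$. Suppose $a\in A$ leaves $E_z$. Then $a$ is pushable and starts at $z$, so by (M2) there is a circuit $C$ with $a\in C\subseteq E_z$. If $g\in C$, then $g\in\mathrm{cl}(C\setminus g)\subseteq\mathrm{cl}(E_z\setminus g)$ would be pushable, contradicting Step 3. So $g\notin C$, hence $a\in\mathrm{cl}(C\setminus a)\subseteq\mathrm{cl}(E_z\setminus\{a,g\})$, and by (M1) removing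 $a$ leaves $G_g$ unchanged.

**Step 6: freeze the closures.** There are finitely many flats, so after some time $T'\ge T$ all $\mathrm{cl}(E_x)$ and all $G_g$ are constant. Each $a\in A$ is pushed infinitely often in unit steps, so for every $x$ it lies in $E_x$ at some time after $T'$. At such a time $a\in\mathrm{cl}(E_x)$; and if $x=p(g)\bmod M$, then $a\in E_x\setminus g\subseteq G_g$, since $a\ne g$. As these flats no longer change, from time $T'$ on
$$A\subseteq\mathrm{cl}(E_x)\ \ (x\in\mathbb Z_M),\qquad A\subseteq G_g\ \ (g\in B). \tag{6}$$

**Step 7: at any time $\ge T'$, if $C$ is a circuit with $C\subseteq E_x\cup A$ for some $x$, then $C\subseteq A$.** This removes $B$ from all dependencies. Suppose $C\cap B\ne\emptyset$, and note $C\cap B\subseteq E_x$. Let $g\in C\cap B$ have minimal offset at $x$ among the elements of $C\cap B$, and let $z=p(g)\bmod M$. As in Step 1, every $f\in C\cap B$ has offset at $x$ at least that of $g$, so $f\in E_z$. Hence $C\setminus g\subseteq A\cup(E_z\setminus g)\subseteq G_g$ by (6). As $G_g$ is closed, $g\in\mathrm{cl}(C\setminus g)\subseteq G_g=\mathrm{cl}(E_z\setminus g)$,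 so $g$ is pushable, contradicting Step 3.

**Step 8: count $A$ in the windows.** Fix a time $\ge T'$. Let $a\in A$ and $x\in\mathbb Z_M$. By (6) and (M2), either $a\in E_x$, or there is a circuit $C$ with $a\in C\subseteq E_x\cup\{a\}$. In the second case $C\subseteq A$ by Step 7, so $C\setminus a\subseteq E_x\cap A$ and $a\in\mathrm{cl}(E_x\cap A)$. In both cases $a\in\mathrm{cl}(E_x\cap A)$. So $A\subseteq\mathrm{cl}(E_x\cap A)$, which gives $\rho(E_x\cap A)=\rho(A)$ and $|E_x\cap A|\ge\rho(A)$, for every $x$.

For at least one $x$ the inequality is strict. Since the process never stops, some $e$ is pushable; with $x=p(e)\bmod M$, (M2) gives a circuit $C\subseteq E_x$. By Step 7, $C\subseteq E_x\cap A$, so $E_x\cap A$ is dependent and $|E_x\cap A|>\rho(E_x\cap A)=\rho(A)$. Summing over $x$ with (1),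
$$s|A|=\sum_x|E_x\cap A|>M\rho(A),$$
which contradicts the hypothesis. So the process stops. $\square$

This completes the proof of Proposition 2.

## Rank $3$ in $T_4$, worked out

Here $X$ is the set of edges of $K_4$ on the vertex set $Y=\mathbb Z_4$, $\perp$ is incidence, and $6=1\cdot4+2$, so $r=1$, $s=2$. A map $\tau_x$ chooses one end of every edge. Take $p(y)=y$, so $E_x=\{x,x-1\}$: at hour $x$ the vertices $x$ and $x-1$ must be chosen twice, the others once. For $x=0$ take
$$\tau_0:\quad 01\mapsto0,\ \ 02\mapsto0,\ \ 12\mapsto1,\ \ 23\mapsto2,\ \ 03\mapsto3,\ \ 13\mapsto3,$$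
and let $\tau_x$ be its rotation by $x$, i.e. $\tau_x(\{i+x,j+x\})=\tau_0(\{i,j\})+x$. Reading row $A$ at hour $-A$, the sets $X_{A,B}=\sigma_A^{-1}(B)$ are as follows.

| | $B=0$ | $B=1$ | $B=2$ | $B=3$ |
|---|---|---|---|---|
| $A=0$ | $01,02$ | $12$ | $23$ | $03,13$ |
| $A=1$ | $01$ | $12$ | $02,23$ | $03,13$ |
| $A=2$ | $01$ | $12,13$ | $02,23$ | $03$ |
| $A=3$ | $01,02$ | $12,13$ | $23$ | $03$ |

The sizes are $1$ plus the matrix of the first section, hence symmetric. For instance $X_{0,1}=\{12\}$ and $X_{1,0}=\{01\}$, so $\Phi$ exchanges $(12,0)$ and $(01,1)$: the partition with block $\{1,2\}$ has the transversal $\{0,2,3\}$ missing $1$, and the partition with block $\{0,1\}$ has the transversal $\{1,2,3\}$ missing $0$.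

## Averaging over a transitive group, and the proof of Theorem A

We need condition (3) for partitions and subsets. Only symmetry is used, so we state it in a form that serves again later.

**Lemma 5.** Let $\perp$ be a relation between finite nonempty sets $X$ and $Y$, $|X|=N$, $|Y|=M$, such that each $P\in X$ has $t_P:=|\{B\in Y:P\perp B\}|\ge1$. If a group acts on $X$ and on $Y$, preserving $\perp$, and transitively on $Y$, then (3) holds.

*Proof.* For $B\in Y$ let $c(B)=\sum_{P\perp B}1/t_P$. For a group element $g$ we have $P\perp B$ iff $gP\perp gB$, so $t_{gP}=t_P$ and $c(gB)=c(B)$. By transitivity $c(B)=c$ does not depend on $B$. Summing over $B$, $cM=\sum_P\sum_{B:\,P\perp B}1/t_P=\sum_P1=N$, so $c=N/M$. For $F\subseteq Y$,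
$$\frac NM|F|=\sum_{B\in F}\sum_{P\perp B}\frac1{t_P}=\sum_{P\in\Gamma(F)}\frac{|\{B\in F:P\perp B\}|}{t_P}\le|\Gamma(F)|.\qquad\square$$

*Proof of Theorem A.* **Step 1: an involution of each grid.** Fix $k$, and let $X,Y,\perp$ be the partitions into $k$ blocks, the $k$-subsets, and the transversal relation. Every partition has a transversal, and the symmetric group acts on $X$ and $Y$, preserving $\perp$ and transitively on the $k$-subsets. So (3) holds by Lemma 5, and Proposition 2 gives an involution $\Phi_k$ of $X\times Y$.

**Step 2: lift it to maps.** For $a\in H_{P,A}$ with $\Phi_k(P,A)=(Q,B)$ we have $P\perp B$ and $Q\perp A$. Let $\phi(a)$ be the unique inverse of $a$ in $H_{Q,B}$, given by Lemma 1. Now $\phi(a)\in H_{Q,B}$ and $\Phi_k(Q,B)=(P,A)$, so $\phi(\phi(a))$ is the unique inverse of $\phi(a)$ in $H_{P,A}$. But $a$ is an inverse of $\phi(a)$ and lies in $H_{P,A}$, so $\phi(\phi(a))=a$.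

Doing this for $k=1,\dots,n$ defines $\phi:T_n\to T_n$ with $\phi^2=\mathrm{id}$ and $\phi(a)\in V(a)$ for all $a$. In particular $\phi$ is a bijection. It maps $H_{P,A}$ into $H_{Q,B}$ and $H_{Q,B}$ into $H_{P,A}$; since $\phi^2=\mathrm{id}$, it maps $H_{P,A}$ bijectively onto $H_{Q,B}$. $\square$

## Finite regular semigroups: when a matching exists

For a general finite regular semigroup $S$ the cells are the $\mathscr H$-classes, and $R\perp L$ means that $R\cap L$ contains an idempotent. In $T_n$ this is the old relation: an idempotent with kernel $P$ and image $B$ fixes the points of $B$ and sends each block of $P$ to its own point of $B$, so it exists iff $B$ is a transversal of $P$. We use these standard facts (Clifford–Preston, *The Algebraic Theory of Semigroups* I, §2.3, Theorem 2.18; Howie, *Fundamentals of Semigroup Theory*, §2.3):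

- (i) If $b\in V(a)$, then $a\,\mathscr D\,b$, and $ab\in R_a\cap L_b$ and $ba\in R_b\cap L_a$ are idempotents.
- (ii) If $R_a\cap L$ and $R\cap L_a$ contain idempotents, where $R,L$ lie in the $\mathscr D$-class of $a$, then $R\cap L$ contains exactly one inverse of $a$.
- (iii) All $\mathscr H$-classes within one $\mathscr D$-class have the same size.

Fact (i) is immediate: $(ab)a=a$ shows $ab\,\mathscr R\,a$, $b(ab)=b$ shows $ab\,\mathscr L\,b$, and similarly for $ba$. Fact (ii) replaces Lemma 1, so here is its proof. Let $e\in R_a\cap L$ and $f\in R\cap L_a$ be idempotents. Then $ea=a$ and $af=a$, and we can write $e=au$, $f=va$ with $u,v\in S^1$. Put $b=fue$. Then $ab=afue=aue=e$ and $ba=fuea=fua=vaua=vea=va=f$. So $aba=ea=a$ and $bab=fb=b$. From $ab=e$ and $be=b$ we get $b\,\mathscr L\,e$; from $ba=f$ and $fb=b$ we get $b\,\mathscr R\,f$. So $b\in R\cap L$ is an inverse of $a$. If $c\in R\cap L$ is another inverse, then $ab$ and $ac$ are idempotents in $R_a\cap L$, by (i). An $\mathscr H$-class contains at most one idempotent, so $ab=ac$, and likewise $ba=ca$. Hence $b=bab=bac=cac=c$.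

*Proof of Theorem B.* (3)⇒(2)⇒(1) is trivial.

**(1)⇒(4): count elements that must avoid $F$.** Let $\phi$ be a permutation matching, $D$ a $\mathscr D$-class, $N=|X_D|$, $M=|Y_D|$, $h$ the size of its $\mathscr H$-classes, and $F\subseteq Y_D$. By (i), $\phi$ maps $D$ into $D$, and $R_a\perp L_{\phi(a)}$ for $a\in D$, since $a\phi(a)$ is an idempotent in $R_a\cap L_{\phi(a)}$. So if $a\in D$ and $R_a\notin\Gamma(F)$, then $L_{\phi(a)}\notin F$. There are $(N-|\Gamma(F)|)Mh$ such elements $a$, and $N(M-|F|)h$ elements of $D$ whose $\mathscr L$-class is not in $F$. As $\phi$ is injective,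
$$(N-|\Gamma(F)|)Mh\le N(M-|F|)h,$$
i.e. $N|F|\le M|\Gamma(F)|$.

**(4)⇒(3): lift the involution of each grid.** Condition (4) for $D$ is (3) for $(X_D,Y_D,\perp)$. Proposition 2 gives an involution $\Phi$ of $X_D\times Y_D$. For $a\in R\cap L$ with $\Phi(R,L)=(R',L')$ we have $R\perp L'$ and $R'\perp L$, so by (ii) $a$ has a unique inverse $\phi(a)$ in $R'\cap L'$. As $\Phi(R',L')=(R,L)$ and $a\in R\cap L$ is an inverse of $\phi(a)$, uniqueness gives $\phi(\phi(a))=a$. So $\phi$ maps $R\cap L$ into $R'\cap L'$ and back, hence onto. Doing this for all $D$ gives the matching in (3). $\square$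

**Corollary C.** Let $S$ be a finite regular semigroup such that for each $\mathscr D$-class $D$, the automorphisms of $S$ preserving $D$ act transitively on the $\mathscr L$-classes in $D$ (or, for each $D$, on the $\mathscr R$-classes in $D$). Then $S$ has an involution matching. In particular this holds for $T_n$, the partial transformation semigroup $PT_n$, and the matrix monoid $M_n(\mathbb F_q)$. It also holds for every ideal of these semigroups.

*Proof.* **Step 1: one $\mathscr D$-class at a time.** It is enough to find, for each $D$, an involution $\phi_D$ of $D$ with $\phi_D(a)\in V(a)$; together these form an involution matching. Passing to the opposite semigroup changes neither the sets $V(a)$ nor the automorphisms, and exchanges $\mathscr L$ and $\mathscr R$. So we may assume transitivity on the $\mathscr L$-classes of $D$.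

**Step 2: average.** Automorphisms of $S$ preserving $D$ act on $X_D$ and $Y_D$, and they preserve $\perp$ because they map idempotents to idempotents. In a regular semigroup every $\mathscr R$-class contains an idempotent ($ab\,\mathscr R\,a$ for $b\in V(a)$), so each $R\in X_D$ has some $L\in Y_D$ with $R\perp L$. Lemma 5 gives condition (4) for $D$, and the argument for (4)⇒(3) gives $\phi_D$.

**Step 3: the examples.** All three semigroups are regular, and their $\mathscr D$-classes are the sets of elements of a given rank. For $T_n$ and $PT_n$, composing from left to right, the $\mathscr L$-class is given by the image; conjugation by $S_n$ preserves rank and is transitive on the $k$-subsets. For $M_n(\mathbb F_q)$ the $\mathscr L$-class is given by the row space. Conjugation $a\mapsto g^{-1}ag$ with $g\in GL_n(\mathbb F_q)$ preserves rank and sends the row space $U$ of $a$ to $Ug$, so it is transitive on the $k$-dimensional row spaces.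

**Step 4: ideals.** By (i), an involution matching preserves each $\mathscr D$-class. In a finite semigroup $\mathscr D=\mathscr J$, and an ideal is a union of $\mathscr J$-classes. So the matching preserves every ideal, and its restriction is an involution matching of that ideal. $\square$

**A semigroup in which condition (4) fails.** Let $X=\{P_1,P_2,P_3\}$, $Y=\{A_1,A_2,A_3\}$, with $P_1\perp A_1$, $P_2\perp A_1$, $P_3\perp A_1,A_2,A_3$ and no other relations. On $(X\times Y)\cup\{0\}$ define $(P,A)(Q,B)=(P,B)$ if $Q\perp A$, and $0$ otherwise, and let $0$ multiply everything to $0$. This is an $\mathscr H$-trivial completely $0$-simple semigroup. It is regular, because each $P$ is related to some $A$ and each $A$ to some $P$: $(Q,B)$ is an inverse of $(P,A)$ iff $Q\perp A$ and $P\perp B$. For $F=\{A_2,A_3\}$ we have $\Gamma(F)=\{P_3\}$, and $3\cdot2>3\cdot1$. So by Theorem B there is neither a permutation matching nor an involution matching. One sees it directly: the six elements $(P_1,A),(P_2,A)$ have all their inverses among the three elements $(Q,A_1)$. Theorem B says that a failure of (4) is the only obstruction,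 and that for finite regular semigroups the existence of a permutation matching and that of an involution matching are always equivalent.
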